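
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{definition}[theorem]{Definition}

\title{The space $C(2^{\omega_1})$ does not embed into $C(L)$\\ for any Corson compact $L$}


\begin{abstract}
We prove in ZFC that the Banach space $C(2^{\omega_1})$ of continuous functions on the Cantor cube is not isomorphic to a subspace of $C(L)$ for any Corson compact space $L$. This answers a question of Plebanek. The main step has a purely topological conclusion: for every infinite cardinal $\kappa$, if $C(2^\kappa)$ embeds isomorphically into $C(L)$, then some closed subspace of $L$ maps continuously onto $2^\kappa$. It follows that $C(2^\kappa)$ embeds into $C(L)$, isomorphically or isometrically, exactly when $L$ maps continuously onto $[0,1]^\kappa$. We also show that the subspace $\ell_1(\omega_1)$ of $C(2^{\omega_1})$ embeds into $C(L)$ for some Corson compact $L$ if and only if $\omega_1$ is not a precaliber of measure algebras. This is the case under CH, so the main result cannot be strengthened to $\ell_1(\omega_1)$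 in ZFC.
\end{abstract}

\section{The question and the results}

\subsection*{Conventions}
All compact spaces are Hausdorff. For a compact space $K$, $C(K)$ is the Banach space of real-valued continuous functions on $K$ with the supremum norm, and $M(K)=C(K)^*$ is the space of finite signed regular Borel measures on $K$. An \emph{embedding} $T:X\to Y$ of Banach spaces is a bounded linear operator that is an isomorphism onto its range, that is, $\|Tg\|\ge c\|g\|$ for some $c>0$ and all $g\in X$. For a set $A$ we write $2^A$ for the Cantor cube $\{0,1\}^A$ with the product topology. Cardinal powers are written $2^{\aleph_0}=\mathfrak c$ and $2^{\aleph_1}$, so that no confusion arises. Throughout, $\kappa$ is an infinite cardinal.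

A compact space is \emph{Corson compact} if it is homeomorphic to a compact subspace of
\[
\Sigma(\mathbb R^\Gamma)=\{x\in\mathbb R^\Gamma:\ \{\gamma:x_\gamma\ne0\}\text{ is countable}\}
\]
for some set $\Gamma$, where $\mathbb R^\Gamma$ has the product topology. Every compact metrizable space is Corson compact, and so is every closed subspace of a Corson compact space.

\subsection*{Why the question is natural}
In a Corson compact space every countable set lives on countably many coordinates, so its closure is metrizable. The cube $2^{\omega_1}$ is the opposite extreme: it is separable but not metrizable. Consequently no Corson compact space maps continuously onto $2^{\omega_1}$ (Lemma~\ref{lem:corson} below). The question is whether the Banach space $C(2^{\omega_1})$ remembers this: can $C(2^{\omega_1})$ embed into $C(L)$ with $L$ Corson compact?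

If an embedding has the form $Tf=f\circ\varphi$, then $\varphi$ is a continuous surjection $L\to 2^{\omega_1}$, and there is none. A general embedding, however, assigns to a point $y\in L$ not a point of the cube but a signed measure $\nu_y=T^*\delta_y$ on it. One may therefore try to argue with measures on both sides. The weak$^*$ continuous operator $T^*$ maps a multiple of the unit ball $B_{M(L)}$ onto a set containing all Dirac measures on $2^{\omega_1}$, and these form a copy of $2^{\omega_1}$. If $B_{M(L)}$ happens to be Corson compact in the weak$^*$ topology, then Lemma~\ref{lem:corson} gives a contradiction. But under CH there are Corson compact spaces $L$ for which $B_{M(L)}$ is not Corson compact (Section~\ref{sec:ell1}), so this argument is not available in ZFC.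

It is known that $C(2^{\omega_1})$ does not embed into $C(L)$ with $L$ Corson compact if $2^{\aleph_1}>\mathfrak c$, in particular under CH. It is also known that, under MA$+\neg$CH, if $C(K)$ embeds into $C(L)$ and $L$ is Corson compact, then $K$ is Corson compact, which again excludes $K=2^{\omega_1}$. Plebanek \cite{Plebanek} asks whether the conclusion holds without extra axioms: what happens when $2^{\aleph_1}=\mathfrak c$ but MA fails? We show that the conclusion is a theorem of ZFC, by a proof that uses neither of the two results just quoted.

\subsection*{Results}

\begin{theorem}\label{thm:main}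
Let $L$ be compact and let $T:C(2^\kappa)\to C(L)$ be a bounded linear operator for which there is $c>0$ with $\|Tg\|\ge c\|g\|$ for all $g\ge0$; for instance, any embedding. Then some closed subspace of $L$ maps continuously onto $2^\kappa$.
\end{theorem}

\begin{theorem}\label{thm:answer}
If $\kappa\ge\omega_1$ and $L$ is Corson compact, then $C(2^\kappa)$ does not embed into $C(L)$. In particular, $C(2^{\omega_1})$ does not.
\end{theorem}

Recall that a space $L$ is \emph{countably tight} if whenever $l\in\overline S$ for some $S\subseteq L$, there is a countable $D\subseteq S$ with $l\in\overline D$.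

\begin{theorem}\label{thm:char}
For an infinite cardinal $\kappa$ and a compact space $L$ the following are equivalent:
\begin{enumerate}
\item[(i)] $C(2^\kappa)$ embeds isomorphically into $C(L)$;
\item[(ii)] $C(2^\kappa)$ embeds isometrically into $C(L)$;
\item[(iii)] $L$ maps continuously onto $[0,1]^\kappa$;
\item[(iv)] some closed subspace of $L$ maps continuously onto $2^\kappa$.
\end{enumerate}
Moreover, if $K$ is compact, $C(K)$ embeds into $C(L)$ and $K$ maps continuously onto $[0,1]^\kappa$, then so does $L$. Also, $C(2^{\omega_1})$ embeds into $C(L)$ for no countably tight compact $L$.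
\end{theorem}

The space $\ell_1(\omega_1)$ is isometric to a subspace of $C(2^{\omega_1})$: with $\pi_\xi(z)=z_\xi$ one has $\big\|\sum_\xi a_\xi(2\pi_\xi-1)\big\|=\sum_\xi|a_\xi|$ for finitely supported $(a_\xi)$. One might hope to prove Theorem~\ref{thm:answer} by looking at this subspace alone. The last theorem shows that this is impossible in ZFC.

\begin{definition}\label{def:precaliber}
We say that \emph{$\omega_1$ is a precaliber of measure algebras} if for every probability space $(\Omega,\mathcal S,m)$ and all sets $E_\alpha\in\mathcal S$ with $m(E_\alpha)>0$ $(\alpha<\omega_1)$ there is an uncountable $S\subseteq\omega_1$ such that $m\big(\bigcap_{\alpha\in J}E_\alpha\big)>0$ for all finite $J\subseteq S$. (The empty intersection is $\Omega$.)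
\end{definition}

\begin{theorem}\label{thm:ell1}
$\ell_1(\omega_1)$ embeds into $C(L)$ for some Corson compact $L$ if and only if $\omega_1$ is not a precaliber of measure algebras. This is the case, for example, under CH. So in Theorem~\ref{thm:answer} one cannot replace $C(2^{\omega_1})$ by its subspace $\ell_1(\omega_1)$ in ZFC.
\end{theorem}

Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, Theorem~\ref{thm:answer} in Section~\ref{sec:corson}, Theorem~\ref{thm:char} in Section~\ref{sec:char}, and Theorem~\ref{thm:ell1} in Section~\ref{sec:ell1}.

\section{From an operator to a surjection}\label{sec:main}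

\subsection{The idea on two examples}

Let $K=2^\kappa$. For $A\subseteq\kappa$ let $\mathrm{Fn}(A)$ be the set of finite partial functions from $A$ to $\{0,1\}$. We write $x|F$ for the restriction of a function $x$ to $F$. For a partial function $u$ from $\kappa$ to $\{0,1\}$ let
\[
[u]=\{z\in K:\ z\supseteq u\}.
\]
This set is closed, and it is clopen if $u$ is finite. Given $T:C(K)\to C(L)$, put $\nu_y=T^*\delta_y\in M(K)$ for $y\in L$, so that
\[
Tf(y)=\int f\,d\nu_y ,\qquad \|\nu_y\|\le\|T\| .
\]
If $u$ is finite, then $y\mapsto\nu_y([u])=T1_{[u]}(y)$ is a continuous function on $L$.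

We want to recover a point of the cube from the measure $\nu_y$. The simplest attempt is to read off the coordinate $\xi$ from the number $\nu_y(\{z:z_\xi=1\})$: if it is large, declare the coordinate to be $1$; if it is small, declare it to be $0$.

\begin{example}\label{ex:product}
There is an isometric embedding $\Phi:C(2^\kappa)\to C([0,1]^\kappa)$ for which this works. Put $w_1(t)=t$ and $w_0(t)=1-t$. If $f\in C(2^\kappa)$ depends only on a finite set $J$ of coordinates, say $f(z)=f_J(z|J)$, let
\[
\Phi f(t)=\sum_{i\in2^J}f_J(i)\prod_{\xi\in J}w_{i(\xi)}(t_\xi)\qquad(t\in[0,1]^\kappa).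
\]
Since $w_0+w_1=1$, enlarging $J$ by one coordinate does not change the value, so $\Phi f$ is well defined. Any two functions that depend on finitely many coordinates depend on a common finite set, so $\Phi$ is linear. The function $\Phi f$ is a polynomial in finitely many of the $t_\xi$, hence continuous. The weights $\prod_{\xi\in J}w_{i(\xi)}(t_\xi)$ are nonnegative with sum $\prod_{\xi\in J}(w_0+w_1)(t_\xi)=1$, so $|\Phi f(t)|\le\|f\|$. If $t\in2^\kappa$, the only nonzero weight is the one at $i=t|J$, so $\Phi f(t)=f(t)$. Thus $\|\Phi f\|=\|f\|$. The continuous functions that depend on finitely many coordinates form an algebra that contains the constants and separates points. By the Stone--Weierstrass theorem it is dense, and $\Phi$ extends to an isometric embedding of $C(2^\kappa)$.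

Here $\nu_t$ is a product measure, and $\nu_t(\{z:z_\xi=1\})=t_\xi$. With the thresholds $1/3$ and $2/3$ the closed set
\[
Z=\{t\in[0,1]^\kappa:\ t_\xi\le1/3\ \text{or}\ t_\xi\ge2/3\ \text{for each }\xi\}
\]
maps continuously onto $2^\kappa$ by rounding each coordinate. Since $[0,1]^\kappa$ is connected, it does not itself map onto $2^\kappa$. So in Theorem~\ref{thm:main} one does have to pass to a closed subspace.
\end{example}

\begin{example}\label{ex:double}
Now an operator for which the simplest attempt fails completely. Write points of $K=2^\kappa$ as $(j,y)$, where $j\in\{0,1\}$ is the coordinate $0$ and $y\in L=2^{\kappa\setminus\{0\}}$. Let $\bar y=1-y$ be the point with all coordinates flipped, and let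
\[
Tf(y)=f(0,y)+f(1,\bar y),\qquad\text{so that}\quad \nu_y=\delta_{(0,y)}+\delta_{(1,\bar y)} .
\]
Every point of $K$ has mass $1$ for some $\nu_y$, and $\nu_y\ge0$, so $\|Tg\|\ge\|g\|$ for $g\ge0$. (But $T$ is not injective: it kills $1_{\{z_0=0\}}-1_{\{z_0=1\}}$.) For $\xi\ne0$,
\[
\nu_y(\{z:z_\xi=1\})=y_\xi+(1-y_\xi)=1\qquad\text{for all }y\in L ,
\]
so these numbers carry no information. The cure is to \emph{localize}. Let $p=\{(0,0)\}$, and look only at what $\nu_y$ does inside the clopen set $[p]=\{z:z_0=0\}$. Then
\[
\nu_y\big([p\cup\{(\xi,1)\}]\big)=y_\xi ,
\]
and every coordinate $\xi\neq0$ is read off correctly.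

How could one have found $p$ without knowing the formula? Fix a countable $A\ni0$ and $x\in2^A$ with $x(0)=0$. For any $y$ that extends $x|(A\setminus\{0\})$ the measure $\nu_y$ has mass $1$ on the set $[x]$. The rest of $\nu_y$ is the disturbing mass at $(1,\bar y)$. It lies outside $[x]$, hence outside $[x|F]$ for a large enough finite $F\subseteq A$; here $F=\{0\}$ does. So $p=x|F$.
\end{example}

The last paragraph is the plan of the general proof. For countable $A$ and $x\in2^A$ we find some $y$ with $\nu_y([x])\ne0$, and we shrink from $K$ to a neighborhood $[p]$ of $[x]$ in which $\nu_y$ has little mass outside $[x]$, compared with $|\nu_y([x])|$. Inside $[p]$ the measure $\nu_y$ then reads the coordinates of $x$ (Lemma~\ref{lem:local}). After that, the dependence of $p$ and of the thresholds on $A$ and $x$ has to be removed (Lemma~\ref{lem:uniform}).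

\subsection{Reading the coordinates of one point}

From now on, $T$ is as in Theorem~\ref{thm:main}. For $p\in\mathrm{Fn}(\kappa)$ and $\xi\in\kappa\setminus\operatorname{dom}p$ let
\[
f_{p,\xi}(y)=\nu_y\big([p\cup\{(\xi,1)\}]\big)=T1_{[p\cup\{(\xi,1)\}]}(y),\qquad f_{p,\xi}\in C(L).
\]
A \emph{test} is a triple $\tau=(p,r,s)$ with $p\in\mathrm{Fn}(\kappa)$ and rationals $0<r<s$. (Rational thresholds keep the number of tests over a countable set countable.) For a test $\tau$ and $\xi\notin\operatorname{dom}p$ consider the closed sets
\[
L^0_{\tau,\xi}=\{y\in L:|f_{p,\xi}(y)|\le r\},\qquad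
L^1_{\tau,\xi}=\{y\in L:|f_{p,\xi}(y)|\ge s\},
\]
which are disjoint because $r<s$. For $q\in\mathrm{Fn}(\kappa)$ with $q\supseteq p$ let
\[
L_\tau(q)=\bigcap_{\xi\in\operatorname{dom}q\setminus\operatorname{dom}p}L^{q(\xi)}_{\tau,\xi} ,
\]
the set of points of $L$ at which the test $\tau$ reads the values prescribed by $q$ (with $L_\tau(p)=L$). We say that $q$ \emph{passes} $\tau$ if $L_\tau(q)\ne\emptyset$, and that it \emph{fails} $\tau$ otherwise.

\begin{lemma}\label{lem:local}
Let $A\subseteq\kappa$ be countably infinite and $x\in2^A$. Then there are a test $\tau=(p,r,s)$ with $p\subseteq x$ and a point $y\in L$ such that $y\in L_\tau(q)$ for every finite $q$ with $p\subseteq q\subseteq x$.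
\end{lemma}

\begin{proof}
Let $F_0\subseteq F_1\subseteq\cdots$ be finite sets with union $A$. The clopen sets $[x|F_k]$ decrease to $[x]$.

\emph{Step 1: $\nu_y([x])\ne0$ for some $y\in L$.} Suppose that $\nu_y([x])=0$ for all $y$, and let $f_k=1_{[x|F_k]}$. By countable additivity of $\nu_y$,
\[
Tf_k(y)=\nu_y([x|F_k])\longrightarrow\nu_y([x])=0\qquad\text{for every }y\in L .
\]
Since $\|Tf_k\|\le\|T\|$, dominated convergence gives $\int Tf_k\,d\mu\to0$ for every $\mu\in M(L)=C(L)^*$. That is, $Tf_k\to0$ weakly in $C(L)$. By Mazur's theorem, $0$ is in the norm closure of the convex hull of $\{Tf_k\}$, so some convex combination $g$ of the functions $f_k$ satisfies $\|Tg\|<c$. But $0\le g\le1$, and $g=1$ on the nonempty set $[x]$, so $\|g\|=1$ and $\|Tg\|\ge c$. This is a contradiction.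

\emph{Step 2: localization.} Fix $y$ with $a:=|\nu_y([x])|>0$. The sets $[x|F_k]\setminus[x]$ decrease to $\emptyset$, so for some $k$ the function $p=x|F_k$ satisfies
\[
|\nu_y|\big([p]\setminus[x]\big)<\tfrac a4 .
\]
Choose rationals with $\frac a4<r<s<\frac{3a}4$, and let $\tau=(p,r,s)$. Let $\xi\in A\setminus F_k$ and $D=[p\cup\{(\xi,1)\}]\subseteq[p]$, so that $f_{p,\xi}(y)=\nu_y(D)$.
\begin{itemize}
\item If $x(\xi)=1$, then $[x]\subseteq D\subseteq[p]$, so $|\nu_y(D)|\ge|\nu_y([x])|-|\nu_y|([p]\setminus[x])>a-\frac a4>s$.
\item If $x(\xi)=0$, then $D\cap[x]=\emptyset$, so $D\subseteq[p]\setminus[x]$ and $|\nu_y(D)|<\frac a4<r$.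
\end{itemize}
Hence $y\in L^{x(\xi)}_{\tau,\xi}$ for every $\xi\in A\setminus\operatorname{dom}p$, which is the assertion.
\end{proof}

The lower bound on $T$ is used only in Step~1, and only for convex combinations of indicators of cylinders. This is why $g\ge0$ suffices in Theorem~\ref{thm:main}. Without any lower bound the theorem is false: take $T=0$ and $L$ a single point. The countability of $A$ is what makes Step~1 possible, since dominated convergence is a statement about sequences.

\subsection{One test for a whole cylinder}

Lemma~\ref{lem:local} produces a test that depends on $A$ and $x$. For a fixed countably infinite $A$ there are only countably many tests with $p\in\mathrm{Fn}(A)$, and the Baire category theorem in $2^A$ yields one test that is passed by all elements of $\mathrm{Fn}(A)$ extending some fixed $q\in\mathrm{Fn}(A)$. But this only gives a map onto a metrizable cube, and different sets $A$ may yield different tests. What we need is a single test that works for all extensions of $q$ in $\mathrm{Fn}(\kappa)$. The device is to choose $A$ so that whenever $p\subseteq q$ are in $\mathrm{Fn}(A)$ and some extension of $q$ in $\mathrm{Fn}(\kappa)$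 fails a test $(p,r,s)$, some extension of $q$ in $\mathrm{Fn}(A)$ fails it already.

\begin{lemma}\label{lem:uniform}
There are a test $\tau=(p,r,s)$ and $q\in\mathrm{Fn}(\kappa)$ with $q\supseteq p$ such that every $q'\in\mathrm{Fn}(\kappa)$ with $q'\supseteq q$ passes $\tau$.
\end{lemma}

\begin{proof}
Suppose not. Then for every test $\tau=(p,r,s)$ and every $q\in\mathrm{Fn}(\kappa)$ with $q\supseteq p$ we can choose $e(\tau,q)\in\mathrm{Fn}(\kappa)$ with $e(\tau,q)\supseteq q$ that fails $\tau$.

\emph{Closing off.} Start with a countably infinite $A_0\subseteq\kappa$. Given a countable $A_n$, let $A_{n+1}$ be the union of $A_n$ and of all sets $\operatorname{dom}e(\tau,q)$, where $\tau=(p,r,s)$ is a test and $p\subseteq q$ are in $\mathrm{Fn}(A_n)$. There are countably many such pairs $(\tau,q)$, and each domain is finite, so $A_{n+1}$ is countable. Let $A=\bigcup_nA_n$, a countably infinite set. If $p\subseteq q$ are in $\mathrm{Fn}(A)$, then both are in some $\mathrm{Fn}(A_n)$. Hence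
\begin{equation}\label{eq:closed}
e(\tau,q)\in\mathrm{Fn}(A)\quad\text{for all tests }\tau=(p,r,s)\text{ and all }p\subseteq q\text{ in }\mathrm{Fn}(A).
\end{equation}

\emph{A generic point.} For a test $\tau=(p,r,s)$ with $p\in\mathrm{Fn}(A)$ let $O_\tau$ be the set of all $x\in2^A$ such that
\[
x\not\supseteq p,\quad\text{or}\quad x\supseteq q'\text{ for some }q'\in\mathrm{Fn}(A)\text{ with }q'\supseteq p\text{ that fails }\tau .
\]
Both alternatives define open subsets of $2^A$, so $O_\tau$ is open. It is also dense: let $u\in\mathrm{Fn}(A)$. If $u$ is incompatible with $p$, then every $x\in2^A$ with $x\supseteq u$ is in $O_\tau$ by the first alternative. Otherwise $q=u\cup p$ is in $\mathrm{Fn}(A)$, and by \eqref{eq:closed} every $x\in2^A$ with $x\supseteq e(\tau,q)\supseteq u$ is in $O_\tau$ by the second alternative.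

There are countably many tests $\tau$ with $p\in\mathrm{Fn}(A)$, and $2^A$ is compact. By the Baire category theorem there is a point $x\in2^A$ that lies in $O_\tau$ for all of them.

\emph{Contradiction.} Apply Lemma~\ref{lem:local} to $A$ and $x$. It gives a test $\tau=(p,r,s)$ with $p\subseteq x$ such that every finite $q$ with $p\subseteq q\subseteq x$ passes $\tau$. But $x\in O_\tau$ and $x\supseteq p$, so some finite $q'$ with $p\subseteq q'\subseteq x$ fails $\tau$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

Take $\tau=(p,r,s)$ and $q$ from Lemma~\ref{lem:uniform}, and let $I=\kappa\setminus\operatorname{dom}q$. Since $\kappa$ is infinite, $|I|=\kappa$ and $2^I$ is homeomorphic to $2^\kappa$. As $\operatorname{dom}p\subseteq\operatorname{dom}q$, the disjoint closed sets $L^0_{\tau,\xi}$ and $L^1_{\tau,\xi}$ are defined for all $\xi\in I$. Let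
\[
Z=\bigcap_{\xi\in I}\big(L^0_{\tau,\xi}\cup L^1_{\tau,\xi}\big),
\]
a closed subset of $L$, and define $h:Z\to2^I$ by $h(y)(\xi)=j$ if $y\in L^j_{\tau,\xi}$.

The map $h$ is continuous, because for each $\xi\in I$ the sets $Z\cap L^0_{\tau,\xi}$ and $Z\cap L^1_{\tau,\xi}$ are closed and complementary in $Z$, hence clopen in $Z$.

The map $h$ is onto. Let $i\in2^I$. For every finite $J\subseteq I$ the function $q\cup(i|J)$ extends $q$, so it passes $\tau$, and
\[
\bigcap_{\xi\in J}L^{i(\xi)}_{\tau,\xi}\supseteq L_\tau\big(q\cup(i|J)\big)\ne\emptyset .
\]
By compactness of $L$, $h^{-1}(i)=\bigcap_{\xi\in I}L^{i(\xi)}_{\tau,\xi}\ne\emptyset$. \qed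

\section{Corson compact spaces}\label{sec:corson}

\begin{lemma}\label{lem:corson}
No Corson compact space maps continuously onto $2^\kappa$ if $\kappa\ge\omega_1$.
\end{lemma}

\begin{proof}
Since $2^\kappa$ projects onto $2^{\omega_1}$, suppose that $h:Z\to2^{\omega_1}$ is a continuous surjection, where $Z\subseteq\Sigma(\mathbb R^\Gamma)$ is compact.

The cube $2^{\omega_1}$ is separable. Indeed, choose distinct reals $t_\xi$ $(\xi<\omega_1)$. The points $(1_U(t_\xi))_{\xi<\omega_1}$, where $U$ runs over the finite unions of open intervals with rational endpoints, form a countable dense set, because finitely many distinct reals can be separated by such intervals. So there is a countable $D\subseteq Z$ with $h[D]$ dense in $2^{\omega_1}$.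

Each point of $D$ has countable support, so there is a countable $\Gamma_0\subseteq\Gamma$ such that all points of $D$ vanish off $\Gamma_0$. The same is then true for all points of $\overline D$. Hence $\overline D$ is homeomorphic to a compact subspace of $\mathbb R^{\Gamma_0}$ and is metrizable. Since $\overline D$ is compact, $h[\overline D]$ is closed and dense, so $h[\overline D]=2^{\omega_1}$. Composition with $h|\overline D$ is therefore an isometric embedding of $C(2^{\omega_1})$ into $C(\overline D)$. The latter is separable, because $\overline D$ is compact metrizable. But $C(2^{\omega_1})$ is not separable, because its $\aleph_1$ coordinate functions are at mutual distance $1$. This is a contradiction.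
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $L$ be Corson compact, $\kappa\ge\omega_1$, and suppose that $C(2^\kappa)$ embeds into $C(L)$. By Theorem~\ref{thm:main} some closed $Z\subseteq L$ maps continuously onto $2^\kappa$. But $Z$ is Corson compact, which contradicts Lemma~\ref{lem:corson}.
\end{proof}

So the answer to the question in \cite{Plebanek} does not depend on the value of $2^{\aleph_1}$ or on MA. The hypothesis $\kappa\ge\omega_1$ is needed, since $2^\omega$ is itself Corson compact.

\section{Surjections onto Tychonoff cubes}\label{sec:char}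

\begin{proof}[Proof of Theorem~\ref{thm:char}]
We prove (i)$\Rightarrow$(iv)$\Rightarrow$(iii)$\Rightarrow$(ii)$\Rightarrow$(i). The first implication is Theorem~\ref{thm:main}, and the last is trivial.

(iv)$\Rightarrow$(iii). Let $Z\subseteq L$ be closed with a continuous surjection onto $2^\kappa$. Since $\kappa$ is infinite, $2^\kappa$ is homeomorphic to $(2^\omega)^\kappa$, and $2^\omega$ maps onto $[0,1]$ by binary expansion. Hence there is a continuous surjection $Z\to[0,1]^\kappa$. By Tietze's theorem each of its coordinates extends to a continuous function $L\to[0,1]$. The resulting map $L\to[0,1]^\kappa$ is onto, because its restriction to $Z$ is.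

(iii)$\Rightarrow$(ii). Composition with a continuous surjection $L\to[0,1]^\kappa$ is an isometric embedding of $C([0,1]^\kappa)$ into $C(L)$, and $C(2^\kappa)$ embeds isometrically into $C([0,1]^\kappa)$ by the operator $\Phi$ of Example~\ref{ex:product}.

\emph{The statement on $K$.} If $K$ maps continuously onto $[0,1]^\kappa$, then $C(2^\kappa)$ embeds into $C(K)$ by (iii)$\Rightarrow$(ii), applied to $K$. If moreover $C(K)$ embeds into $C(L)$, then $C(2^\kappa)$ embeds into $C(L)$, and $L$ maps continuously onto $[0,1]^\kappa$ by (i)$\Rightarrow$(iii).

\emph{Countably tight spaces.} First, if $L$ is compact and countably tight and $f:L\to M$ is a continuous surjection onto a compact space, then $M$ is countably tight. Indeed, let $m\in\overline S$ with $S\subseteq M$. The set $f\big[\,\overline{f^{-1}(S)}\,\big]$ is compact, hence closed, and it contains $S$. So $m=f(l)$ for some $l\in\overline{f^{-1}(S)}$. Choose a countable $D\subseteq f^{-1}(S)$ with $l\in\overline D$. Then $f[D]\subseteq S$ is countable and $m\in\overline{f[D]}$.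

Second, $[0,1]^{\omega_1}$ is not countably tight. The constant point $(1,1,\dots)$ is in the closure of the set of all countably supported points. If $D$ is a countable set of such points, then some coordinate $\xi$ lies outside all their supports, so all points of $\overline D$ vanish at $\xi$, and $(1,1,\dots)\notin\overline D$.

Hence a countably tight compact $L$ does not satisfy (iii) for $\kappa=\omega_1$, and so it does not satisfy (i).
\end{proof}

\section{The subspace $\ell_1(\omega_1)$}\label{sec:ell1}

The proof of Theorem~\ref{thm:main} applies $T$ to indicators of cylinders, that is, to products of functions of the form $\pi_\xi$ and $1-\pi_\xi$. If $T$ is only given on the closed span $\ell_1(\omega_1)$ of the functions $2\pi_\xi-1$, this is not possible, and Theorem~\ref{thm:ell1} shows that the analogous result then fails under CH.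

What decides the matter is how a measure can sit on a Corson compact space $L\subseteq\Sigma(\mathbb R^\Gamma)$. For fixed $\varepsilon>0$, no point of $L$ lies in uncountably many of the compact sets $\{y\in L:|y_\gamma|\ge\varepsilon\}$, $\gamma\in\Gamma$. So, by compactness, no uncountable subfamily of them has the finite intersection property. If $\omega_1$ is a precaliber, it follows that only countably many of these sets can have positive measure, and then $B_{M(L)}$ is again Corson compact. If $\omega_1$ is not a precaliber, a family of sets that witnesses this can be turned into a Corson compact space $L$ such that $C(L)$ contains $\ell_1(\omega_1)$.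

\subsection{If $\omega_1$ is not a precaliber, then $\ell_1(\omega_1)$ embeds}\label{sec:notprecaliber}

Let $(\Omega,\mathcal S,m)$ be a probability space and let $(E_\alpha)_{\alpha<\omega_1}$ be sets of positive measure for which there is no uncountable $S$ as in Definition~\ref{def:precaliber}. For some $\delta>0$ of the form $1/n$ there are uncountably many $\alpha$ with $m(E_\alpha)\ge\delta$. An uncountable subfamily of $(E_\alpha)$ also admits no such $S$. So, after reindexing, we may assume that $m(E_\alpha)\ge\delta$ for all $\alpha<\omega_1$. Let
\[
\mathcal A=\Big\{B\subseteq\omega_1:\ m\Big(\bigcap_{\alpha\in J}E_\alpha\Big)>0\text{ for all finite }J\subseteq B\Big\},\qquad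
L=\{1_B:B\in\mathcal A\}\subseteq2^{\omega_1}.
\]
The set $L$ is closed: if $B\notin\mathcal A$, then some finite $J\subseteq B$ has $m(\bigcap_{\alpha\in J}E_\alpha)=0$, and the neighborhood $\{1_C:C\supseteq J\}$ of $1_B$ misses $L$. By the choice of the family every $B\in\mathcal A$ is countable. Hence $L$ is Corson compact.

Let $\pi_\alpha\in C(L)$ be the coordinate functions. We claim that
\[
\tfrac\delta2\sum_\alpha|a_\alpha|\ \le\ \Big\|\sum_\alpha a_\alpha\pi_\alpha\Big\|\ \le\ \sum_\alpha|a_\alpha|
\]
for all finitely supported $(a_\alpha)_{\alpha<\omega_1}$. Then $(\pi_\alpha)$ is equivalent to the unit vector basis of $\ell_1(\omega_1)$, and $\ell_1(\omega_1)$ embeds into $C(L)$. The upper bound is clear, because $\|\pi_\alpha\|\le1$. For the lower bound we may assume $a\ne0$. Replacing $a$ by $-a$ if necessary, we may also assume that $P=\{\alpha:a_\alpha>0\}$ satisfies $\sum_{\alpha\in P}a_\alpha\ge\frac12\sum_\alpha|a_\alpha|$. The function $G=\sum_{\alpha\in P}a_\alpha1_{E_\alpha}$ satisfies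
\[
\int G\,dm\ge\delta\sum_{\alpha\in P}a_\alpha ,
\]
and it is constant on each cell of the finite partition of $\Omega$ generated by the sets $E_\alpha$, $\alpha\in P$. As $m$ is a probability measure, $G\ge\delta\sum_{\alpha\in P}a_\alpha$ on some cell $Q$ with $m(Q)>0$. Let $B$ be the set of $\alpha\in P$ with $Q\subseteq E_\alpha$. Then $Q\subseteq\bigcap_{\alpha\in B}E_\alpha$, so $B\in\mathcal A$. Since $B\subseteq P$, and since for $\alpha\in P\setminus B$ the cell $Q$ is disjoint from $E_\alpha$, we obtain
\[
\Big(\sum_\alpha a_\alpha\pi_\alpha\Big)(1_B)=\sum_{\alpha\in B}a_\alpha=G|_Q\ \ge\ \delta\sum_{\alpha\in P}a_\alpha\ \ge\ \tfrac\delta2\sum_\alpha|a_\alpha| .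
\]

\subsection{If $\omega_1$ is a precaliber, then $\ell_1(\omega_1)$ does not embed}

\begin{proposition}\label{prop:ball}
If $\omega_1$ is a precaliber of measure algebras and $L$ is Corson compact, then the unit ball $B_{M(L)}$ with the weak$^*$ topology is Corson compact.
\end{proposition}

\begin{proof}
Let $L\subseteq\Sigma(\mathbb R^\Gamma)$. We first show that for every nonzero $\mu\in M(L)$ the set
\[
\Gamma_\mu=\big\{\gamma\in\Gamma:\ |\mu|(\{y\in L:y_\gamma\ne0\})>0\big\}
\]
is countable. Otherwise, for some $n$, the compact sets $\{y\in L:|y_\gamma|\ge1/n\}$ have positive $|\mu|$-measure for uncountably many $\gamma$. Apply the precaliber property to these sets for $\aleph_1$ of these $\gamma$ and to the probability measure $|\mu|/\|\mu\|$. It shows that for uncountably many $\gamma$ they have the finite intersection property, so by compactness they have a common point. This is a point of $L$ with uncountable support, a contradiction.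

Let $\mathcal M$ be the set of all monomials in the coordinate functions $y\mapsto y_\gamma$ on $L$, including the constant $1$. If $g\in\mathcal M$ involves some $\gamma\notin\Gamma_\mu$, then $g=0$ $|\mu|$-almost everywhere, so $\mu(g)=0$. As there are only countably many monomials in the coordinates from $\Gamma_\mu$, the set $\{g\in\mathcal M:\mu(g)\ne0\}$ is countable; for $\mu=0$ it is empty. So the map
\[
\mu\mapsto(\mu(g))_{g\in\mathcal M}
\]
takes $B_{M(L)}$ into $\Sigma(\mathbb R^{\mathcal M})$. It is weak$^*$ continuous. It is injective, because the span of $\mathcal M$ is an algebra that contains the constants and separates the points of $L$, hence is dense in $C(L)$ by the Stone--Weierstrass theorem. Since $B_{M(L)}$ is weak$^*$ compact, the map is a homeomorphism onto its image.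
\end{proof}

\begin{proposition}\label{prop:noell1}
If $L$ is compact and $B_{M(L)}$ is Corson compact in the weak$^*$ topology, then $\ell_1(\omega_1)$ does not embed into $C(L)$.
\end{proposition}

\begin{proof}
Suppose that $U:\ell_1(\omega_1)\to C(L)$ is bounded and linear and satisfies $\|Ua\|\ge c\|a\|$ for some $c>0$ and all $a$. Every $\varphi\in\ell_\infty(\omega_1)=\ell_1(\omega_1)^*$ with $\|\varphi\|\le1$ defines the functional $Ua\mapsto\varphi(a)$ of norm at most $1/c$ on the range of $U$. By the Hahn--Banach theorem it extends to some $\mu\in M(L)$ with $\|\mu\|\le1/c$, and then $U^*\mu=\varphi$. So, with $\rho=1/c$,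
\[
U^*[\rho B_{M(L)}]\supseteq B_{\ell_\infty(\omega_1)}=[-1,1]^{\omega_1} .
\]
The adjoint $U^*$ is weak$^*$-to-weak$^*$ continuous, and the evaluations at the unit vectors are weak$^*$ continuous on $\ell_\infty(\omega_1)$, so $U^*$ is continuous from $\rho B_{M(L)}$ to $\mathbb R^{\omega_1}$ with the product topology. Therefore the closed subspace $\rho B_{M(L)}\cap(U^*)^{-1}[\{-1,1\}^{\omega_1}]$ of the Corson compact space $\rho B_{M(L)}$ maps continuously onto $\{-1,1\}^{\omega_1}$, which is homeomorphic to $2^{\omega_1}$. This contradicts Lemma~\ref{lem:corson}.
\end{proof}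

The two propositions prove the remaining implication of the equivalence in Theorem~\ref{thm:ell1}.

\subsection{CH implies that $\omega_1$ is not a precaliber}

More generally, suppose that $[0,1]=\bigcup_{\beta<\omega_1}Z_\beta$ with all $Z_\beta$ Lebesgue null; under CH one may take singletons. For $\alpha<\omega_1$ the set $\bigcup_{\beta<\alpha}Z_\beta$ is null, so there is a compact set
\[
E_\alpha\subseteq[0,1]\setminus\bigcup_{\beta<\alpha}Z_\beta
\]
of positive Lebesgue measure. Suppose that $S\subseteq\omega_1$ is uncountable and all finite intersections of the sets $E_\alpha$, $\alpha\in S$, have positive measure. Then they are nonempty, and by compactness there is a point $t\in\bigcap_{\alpha\in S}E_\alpha$. Now $t\in Z_\beta$ for some $\beta<\omega_1$, and $S$ contains some $\alpha>\beta$. But $E_\alpha\cap Z_\beta=\emptyset$, a contradiction. So $\omega_1$ is not a precaliber of measure algebras.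

This completes the proof of Theorem~\ref{thm:ell1}: under CH, $\ell_1(\omega_1)$ embeds into $C(L)$ for some Corson compact $L$, so the analogue of Theorem~\ref{thm:answer} for $\ell_1(\omega_1)$ is not provable in ZFC (if ZFC is consistent). \qed

\medskip
By Proposition~\ref{prop:noell1}, the ball $B_{M(L)}$ is not Corson compact for the space $L$ constructed in Section~\ref{sec:notprecaliber}. In particular, under CH there is a Corson compact $L$ such that $B_{M(L)}$ is not Corson compact, as was said in the introduction.

\begin{thebibliography}{9}
\bibitem{Plebanek}
Grzegorz Plebanek, \emph{On isomorphisms of Banach spaces of continuous functions}, arXiv:1302.3211 (2013).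
\end{thebibliography}

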